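# Positively curved orbifolds with boundary are quotients of round spheres

## 1. A positively curved manifold with exactly one wall

Everything is smooth. Throughout, $M$ is a closed, connected, simply connected Riemannian manifold of dimension $n\ge 2$ with positive sectional curvature. Fix $\kappa>0$ with $\sec\ge\kappa$ and put $D=\operatorname{diam}M$. $\Gamma$ is a finite group acting effectively on $M$ by isometries. For a Euclidean space $V$, $S(V)$ is its unit sphere.

**Definition (reflection).** A *reflection* of a connected Riemannian manifold is an isometry $r\neq\mathrm{id}$ whose fixed set has a component of codimension one.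

On the round sphere, $\operatorname{diag}(-1,1,\dots,1)$ is a reflection. The map $\operatorname{diag}(-1,-1,1,\dots,1)$ is not, since its fixed set has codimension two.

We ask whether a finite isometry group of $M$ containing reflections must be, up to an equivariant diffeomorphism, a linear group acting on a sphere. Here is the easy case.

**Theorem 1 (one wall).** Suppose $\Gamma$ contains exactly one reflection $r$. Then there is an orthogonal representation of $\Gamma$ on $\mathbb R\oplus U$, $\dim U=n$, preserving both summands, in which $r$ acts as $(-1,\mathrm{id}_U)$, and there is a $\Gamma$-equivariant diffeomorphism $M\to S(\mathbb R\oplus U)$.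

Four lemmas come first. They are stated so that they can be reused when there are several reflections. Recall that an isometry of a connected manifold is determined by its value and differential at one point, and that components of fixed sets of isometries are closed totally geodesic submanifolds.

**Lemma 1.1 (walls).** Let $r\in\Gamma$ be a reflection ($\Gamma$ may contain others) and $H$ a codimension-one component of $\mathrm{Fix}(r)$. Then:

1. $r^2=1$, and for $x\in H$ the map $dr_x$ is the reflection of $T_xM$ in $T_xH$;
2. $M\setminus H$ has exactly two components, $r$ interchanges them, and $\mathrm{Fix}(r)=H$ (we write $H=H_r$, the *wall* of $r$);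
3. distinct reflections have distinct walls, and distinct walls are transversal wherever they meet;
4. a geodesic segment lies in $H$ or meets it in finitely many points.

*Proof.* (1) $dr_x$ is the identity on the hyperplane $T_xH$ and is not the identity, so it is the hyperplane reflection. Hence $r^2$ fixes $x$ with identity differential, so $r^2=1$.

(2) Since $M$ is simply connected, every loop has mod-2 intersection number $0$ with the closed hypersurface $H$. If the two local sides of $H$ at a point lay in the same component of $M\setminus H$, there would be a loop crossing $H$ exactly once. So they lie in different components. The pair of components met near a point of $H$ is locally constant along the connected $H$, hence constant. Every component of $M\setminus H$ has a boundary point on $H$, so there are exactly two. Near $H$, $r$ interchanges the sides, so it interchanges the components and has no fixed point off $H$.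

(3) If $H_r=H_{r'}$, then $dr_x=dr'_x$ at a point $x$ of it, so $r=r'$. If two walls are tangent at $x$, both are complete, connected and totally geodesic, so both equal the image under $\exp_x$ of the common tangent hyperplane, and they coincide.

(4) If $x\in H$ is a point of the geodesic, then in $\exp_x$-coordinates the geodesic is a line through $0$ and $H$ is a hyperplane near $0$. So near $x$ the geodesic meets $H$ only in $x$, unless it is tangent to $H$, in which case it lies in $H$ by completeness. If it does not lie in $H$, its intersection times form a closed discrete set, which is finite on a compact interval. $\square$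

Put
$$\varphi(t)=t-\frac{t^2}{4D},\qquad \tfrac12\le\varphi'\le1\ \text{ on }[0,D],\quad \varphi'(0)=1,\quad\varphi''=-\frac1{2D}.$$
The function $\varphi$ is increasing on $[0,2D)$.

**Lemma 1.2 (support functions).** Let $A\subset M$ be closed, $x\notin A$, $\ell=\mathrm{dist}(x,A)$, and let $\sigma:[0,\ell]\to M$ be a unit speed minimizing geodesic from $y=\sigma(0)\in A$ to $x$. Suppose that near $y$ the set $A$ is a totally geodesic hypersurface $H$ and $\sigma'(0)\perp T_yH$. Then there is a smooth function $F$ near $x$ with $F\ge\varphi(\mathrm{dist}(\cdot,A))$, equality at $x$, and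
$$dF_x(v)=\varphi'(\ell)\langle v,\sigma'(\ell)\rangle,\qquad \mathrm{Hess}_xF\le -a\,g,\quad a=\min\Big(\frac1{2D},\frac{\kappa\ell}2\Big).$$

*Proof.* Let $T=\sigma'$. For small $v\in T_xM$ let $v^\perp(s)$ be the parallel field along $\sigma$ that extends the part of $v$ orthogonal to $T$, and let $L(v)$ be the length of
$$s\mapsto\exp_{\sigma(s)}\Big(\frac s\ell\langle v,T\rangle T+v^\perp(s)\Big).$$
This curve ends at $\exp_xv$. It starts at $\exp_y(v^\perp(0))$, which lies on $H$ because $v^\perp(0)\perp T(0)$ and $H$ is totally geodesic. So $L(v)\ge\mathrm{dist}(\exp_xv,A)$, with equality $\ell$ for $v=0$.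

Now vary along $t\mapsto tv$. The first variation formula gives $L'=\langle v,T\rangle$. In the second variation formula the boundary terms vanish since the transversal curves are geodesics, and the term with the derivative of the normal part vanishes since that part is parallel. Thus
$$L''=-\int_0^\ell\langle R(v^\perp,T)T,v^\perp\rangle\,ds\le-\kappa\ell|v^\perp|^2 .$$
Put $F(\exp_xv)=\varphi(L(v))$. As $L(v)<2D$ for small $v$ and $\varphi$ is increasing there, $F\ge\varphi(\mathrm{dist}(\cdot,A))$. The formula for $dF_x$ is clear, and
$$\mathrm{Hess}_xF(v,v)=\varphi''(\ell)\langle v,T\rangle^2+\varphi'(\ell)L''\le-\frac1{2D}\langle v,T\rangle^2-\frac{\kappa\ell}2|v^\perp|^2\le-a|v|^2.\qquad\square$$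

**Lemma 1.3 (barrier criterion).** Let $f$ be continuous on an interval. Suppose that at every point $t_0$ there is a $C^2$ function $g\ge f$ near $t_0$ with $g(t_0)=f(t_0)$ and $g''(t_0)\le-a$. Then $f+at^2/2$ is concave.

*Proof.* Let $\epsilon>0$ and $\tilde f=f+(a-\epsilon)t^2/2$. If $\tilde f$ were not concave, then $\tilde f$ minus some affine function would have an interior local minimum $t_0$. Then $g+(a-\epsilon)t^2/2$ minus that affine function also has a local minimum at $t_0$, so its second derivative there is $\ge0$; but it is $\le-\epsilon$. So $\tilde f$ is concave. Let $\epsilon\to0$. $\square$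

**Lemma 1.4 (monotone interpolation).** Let $B$ be a compact manifold and $t_-<t_+$ smooth functions on $B$. Let $R_\pm$ be smooth functions near the graphs $\{t=t_\pm(y)\}$ in $B\times\mathbb R$ with $\partial_tR_\pm>0$ and $R_-(y,t_-(y))<R_+(y,t_+(y))$. Then there is a smooth $R$ near $\{t_-(y)\le t\le t_+(y)\}$ with $\partial_tR>0$, $R=R_-$ for $t$ near $t_-(y)$ and $R=R_+$ for $t$ near $t_+(y)$. If a finite group acts on $B$ and all data are invariant, $R$ can be chosen invariant.

*Proof.* Let $D_0(y)=R_+(y,t_+)-R_-(y,t_-)>0$. For small $\eta>0$ let $Q=\partial_tR_\pm$ on $|t-t_\pm|\le\eta$, and let $\chi(y,t)\in[0,1]$ be a smooth cutoff that is $1$ for $|t-t_\pm|\le\eta/2$ and $0$ where $|t-t_\pm|\ge\eta$ for both signs. By compactness, for $\eta$ small, $\int_{t_-}^{t_+}\chi Q\,dt<D_0$ for all $y$ and $\int_{t_-}^{t_+}(1-\chi)\,dt>0$. Put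
$$m(y)=\frac{D_0-\int\chi Q\,dt}{\int(1-\chi)\,dt}>0,\qquad \partial_tR=\chi Q+m(1-\chi)>0,\qquad R(y,t_-)=R_-(y,t_-).$$
Then $R(y,t_+)=R_-(y,t_-)+D_0=R_+(y,t_+)$, so $R$ agrees with $R_\pm$ near both graphs. The conditions on $R$ are convex, so for invariant data one may average. $\square$

*Proof of Theorem 1.*

**Step 1: cut $M$ in half and keep geodesics in one half.** Let $H=\mathrm{Fix}(r)$ and let $C$ be the closure of one component of $M\setminus H$. For $\gamma\in\Gamma$, $\gamma r\gamma^{-1}$ is a reflection, hence equals $r$. So $\Gamma$ preserves $H$ and, with $\Gamma_C$ the stabilizer of $C$, $\Gamma=\{1,r\}\times\Gamma_C$. Let $q:M\to C$ be the identity on $C$ and $r$ on $rC$. By Lemma 1.1(4) a geodesic segment splits into finitely many pieces in $C$ or $rC$, so $q$ preserves its length. Hence any $x,y\in C$ are joined by a minimizing geodesic of $M$ that lies in $C$: fold a minimizing one; the result is minimizing, hence a geodesic. If $x\in\operatorname{int}C$, no interior point of such a geodesic is on $H$: there it would be tangent to $H$, as $C$ lies on one side, and would lie in $H$.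

**Step 2: the distance to $H$, suitably reparametrized, is strictly concave.** Let $\delta=\mathrm{dist}(\cdot,H)$ and $f=\varphi(\delta)$ on $C$. For $x\in\operatorname{int}C$ let $A(x)$ be the set of unit initial directions of minimizing geodesics from $x$ to $H$. These stay in $C$ and meet $H$ orthogonally by first variation. Lemma 1.2 with $A=H$ provides support functions. On a compact geodesic segment in $\operatorname{int}C$ the number $\ell$ is bounded below, so Lemma 1.3 shows that $f$ is strictly concave along geodesics in $\operatorname{int}C$. In particular one-sided directional derivatives exist, and comparing with $F$ (whose $\sigma'(\ell)$ is $-\xi$) gives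
$$f'(x;v)\le-\varphi'(\delta(x))\langle\xi,v\rangle\qquad\text{for all }\xi\in A(x).\tag{1}$$

**Step 3: find the center $p$.** A maximum point of $f$ lies in $\operatorname{int}C$. Two of them would be joined by a geodesic in $\operatorname{int}C$ along which $f$ is strictly concave, which is impossible. So there is a unique maximum point $p$, and $\Gamma_C$ fixes it. If $x\in\operatorname{int}C$, $x\ne p$, and $v$ is the initial direction of a geodesic in $\operatorname{int}C$ from $x$ to $p$, then $f'(x;v)>0$ by concavity. So $\langle\xi,v\rangle<0$ for all $\xi\in A(x)$ by (1).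

**Step 4: build a field that runs from $p$ to $H$.** Call $w\in T_xM$ *descending* if $\langle\xi,w\rangle>0$ for all $\xi\in A(x)$. Descending vectors at $x$ form a convex set, and $-v$ of Step 3 is one. Limits of minimizing geodesics to $H$ are minimizing geodesics to $H$, so a field that is descending at $x$ is descending near $x$. Choose $r_0<\frac14$ such that $\exp_p$ is a diffeomorphism from the $2r_0$-ball onto a ball in $\operatorname{int}C$. By Step 3 the Euler field $z\partial_z$ of $\exp_p$-coordinates is descending on this ball off $p$. Choose $\delta_0<\frac18$ such that the normal exponential map is a diffeomorphism from $H\times[0,3\delta_0]$ onto $C\cap\{\delta\le3\delta_0\}$ and this collar misses the $2r_0$-ball. There $A(x)=\{-\nabla\delta\}$ for $\delta(x)>0$, so $-\nabla\delta$ is descending. With a partition of unity, and averaging over $\Gamma_C$, we get a $\Gamma_C$-invariant field $Y$ on $C$ which is descending on $\operatorname{int}C\setminus p$, is the Euler field for $|z|\le\frac32r_0$, and is $-\nabla\delta$ for $\delta\le2\delta_0$.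

**Step 5: use the flow of $Y$ as coordinates.** On a compact subset of $\operatorname{int}C\setminus p$ there is $c>0$ with $\langle\xi,Y\rangle\ge c$ for all $\xi\in A(x)$. Along an integral curve in that set, $f$ is Lipschitz. Wherever it is differentiable, its derivative equals that of the support function, which is $-\varphi'\langle\xi,Y\rangle\le-c/2$. So $f$ decreases at least at rate $c/2$.

Let $x\in\operatorname{int}C\setminus p$. Backwards, the integral curve stays in the compact set $\{f\ge f(x)\}\subset\operatorname{int}C$. It must enter $\{|z|<r_0\}$, since otherwise $f$ would grow without bound; there it runs radially into $p$. Forwards it stays in $\{f\le f(x)\}$, away from $p$. It leaves the compact set $\{f\le f(x),\delta\ge\delta_0\}$ in finite time, and then $-\nabla\delta$ carries it to $H$. Let $U=T_pM$. For $\omega\in S(U)$ let $c_\omega$ be the integral curve with $c_\omega(t)=\exp_p(r_0e^t\omega)$ for $t\le0$, and $\tau(\omega)$ the time when it hits $H$. Every point of $C\setminus p$ lies on exactly one $c_\omega$. Moreover $\tau$ is smooth, because near the end $\tau(\omega)=t+\delta(c_\omega(t))$. So $(\omega,t)\mapsto c_\omega(t)$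 is a diffeomorphism from $\{t\le\tau(\omega)\}$ onto $C\setminus p$. In these coordinates $\delta=\tau(\omega)-t$ when $\delta\le2\delta_0$. The map $\iota:H\to S(U)$ that sends the end point of $c_\omega$ to $\omega$ is a diffeomorphism. All of this is $\Gamma_C$-equivariant.

**Step 6: map $C$ to a hemisphere and double.** Apply Lemma 1.4 on $S(U)$ with $t_-=0$, $R_-=r_0e^t$, $t_+=\tau-2\delta_0$, $R_+=\cos(\tau-t)$; here $r_0<\frac14<\cos2\delta_0$. This gives a $\Gamma_C$-invariant $R(\omega,t)$ with $R=r_0e^t$ for $t\le0$, $R=\cos\delta$ for $\delta\le2\delta_0$, and $\partial_tR>0$ for $\delta>0$. So $z=R\omega$ (which is $\exp_p^{-1}$ near $p$) is a diffeomorphism from $\operatorname{int}C$ onto the open unit ball of $U$. Define $\Phi=(\sqrt{1-R^2},R\omega)$ on $C$ and $\Phi(rm)=(-1,\mathrm{id}_U)\Phi(m)$. Then $\Phi$ maps $\operatorname{int}C$ diffeomorphically onto an open hemisphere. Near $H$, with $\delta$ now the signed distance and $y$ the foot point, $\Phi=(\sin\delta,\cos\delta\;\iota(y))$, which is a local diffeomorphism and maps $H$ onto $S(U)$. So $\Phi$ is a diffeomorphism. It is $\Gamma$-equivariant, with $\Gamma_C$ acting linearly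 on $U=T_pM$ and trivially on $\mathbb R$. $\square$

What changes if $\Gamma$ contains several reflections? Before answering, here is the orbifold question that makes us ask.

## 2. Orbifolds with boundary, and three theorems

A *Riemannian orbifold* $X$ is a space locally isometric to quotients $B/G$ of Riemannian manifolds by finite groups of isometries. An orbifold diffeomorphism is a homeomorphism that lifts locally to equivariant diffeomorphisms of the charts $B$. Orbifolds here are connected, and "positively curved" means that the charts have sectional curvature $>0$. $X$ is *good* if its universal orbi-covering is a manifold $M$. Then $X=M/\Gamma$ with $M$ simply connected and $\Gamma$ acting effectively, isometrically and properly discontinuously. Orbifold diffeomorphisms lift to universal orbi-coverings, equivariantly with respect to an isomorphism of the groups.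

For example, $S^2/\langle\text{rotation by }2\pi/m\rangle$ is good: it is a spindle with two cone points. A teardrop, that is, a $2$-sphere with a single cone point of order $m\ge2$, is not. Its complement of the cone point is a disk, over which every covering is trivial, so a connected orbi-covering has one sheet and the cone point is not unwrapped.

The *boundary* of $X$ as an Alexandrov space is defined by induction on the dimension. In dimension one it is the set of end points. In higher dimension, $x\in\partial X$ if the space of directions $\Sigma_xX$ has non-empty boundary. For $X=M/\Gamma$ one has $\Sigma_{[x]}X=S(T_xM)/\Gamma_x$. For $S^n/\{1,r\}$ with $r$ a hyperplane reflection, the space of directions at a point of $\mathrm{Fix}(r)$ is $S^{n-1}$ modulo a reflection. Going down, one ends at $S^1$ modulo a reflection, which is an arc and has end points. So $\mathrm{Fix}(r)$ gives boundary. The spindle has circles as spaces of directions, so it has no boundary.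

The starting point is a theorem of Claudio Gorodski and Alexander Lytchak, "Isometric actions on spheres with an orbifold quotient", arXiv:1407.5863 (2014):

**Quoted theorem.** Let $X$ be a compact positively curved Riemannian orbifold of dimension at least $3$. If $X$ has non-empty boundary as an Alexandrov space, then $X$ is a good orbifold. Moreover, the universal orbi-covering of $X$ is diffeomorphic to a sphere.

They ask: do all these orbifolds carry a metric of constant curvature? The sphere is known here, but the action of $\Gamma$ on it might not be conjugate to a linear one. The answer is yes.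

**Theorem A.** Let $X$ be a compact positively curved Riemannian orbifold, $n=\dim X\ge3$, with $\partial X\ne\emptyset$. Then $X$ is diffeomorphic as an orbifold to $S^n/\Gamma$ for a finite group $\Gamma\subset O(n+1)$. Hence $X$ carries a metric of constant curvature $1$.

**Theorem B.** Let $M$ be a closed simply connected Riemannian manifold with $\sec>0$, $n=\dim M\ge2$, and $\Gamma$ a finite group acting effectively by isometries and containing a reflection. Let $W\lhd\Gamma$ be the subgroup generated by all reflections in $\Gamma$, $k$ the number of walls of a chamber $C$ (defined in Section 4), and $\Gamma_C$ the stabilizer of $C$. Then $\Gamma=W\rtimes\Gamma_C$, $W$ is a finite Coxeter group of rank $k\le n+1$, and there is a $\Gamma$-equivariant diffeomorphism $M\to S(V\oplus U)$. Here $\dim V=k$, $\dim U=n+1-k$, $W$ acts on $V$ by its geometric representation and trivially on $U$, $\Gamma_C$ acts on $V$ by permuting the simple roots, and $\Gamma_C$ acts orthogonally on $U$.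

**Theorem C (classification and uniqueness).** For $n\ge3$, $\Gamma\mapsto S^n/\Gamma$ induces a bijection from conjugacy classes of finite subgroups of $O(n+1)$ containing a reflection onto diffeomorphism classes of compact positively curved $n$-orbifolds with non-empty boundary. The curvature-$1$ metric on such an orbifold is unique up to isometry.

Theorem 1 is the case $k=1$ of Theorem B.

**Theorem B implies Theorem A.** By the quoted theorem $X=M/\Gamma$, where $M$ with the lifted metric is diffeomorphic to $S^n$. As $M$ is compact, $\Gamma$ is finite. We need a reflection in $\Gamma$.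

*Claim: if $G\subset O(m)$ is finite, $m\ge2$, and $S^{m-1}/G$ has boundary, then $G$ contains a hyperplane reflection.* Let $m=2$. If $G\subset SO(2)$, then $S^1/G$ is a circle, without boundary. So $G\not\subset SO(2)$, and elements of $O(2)\setminus SO(2)$ are reflections. Let $m>2$ and let $[\xi]$ be a boundary point. Its space of directions $S(\xi^\perp)/G_\xi$ has boundary, so by induction some element of $G_\xi$ is a reflection on $\xi^\perp$. It fixes $\xi$, so it is a hyperplane reflection.

If $[x]\in\partial X$, then $S(T_xM)/\Gamma_x$ has boundary, so some $r\in\Gamma_x$ acts on $T_xM$ as a hyperplane reflection. It fixes a hypersurface near $x$, so $r$ is a reflection. By Theorem B, $X\cong S(V\oplus U)/\Gamma$. The linear action is effective because the action on $M$ is, so $\Gamma\subset O(n+1)$. The round metric descends. $\square$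

## 3. Two walls: the ball does not see its faces

In the linear world more walls look as follows. The dihedral group of order $2m$, generated by reflections of $\mathbb R^3$ in two planes at angle $\pi/m$, cuts $S^2$ into $2m$ lunes. Each lune has two edges, and they meet at the two poles, which the group fixes. The group of all sign changes cuts $S^2$ into $8$ octants; now no point is fixed by the whole group.

The natural plan is to imitate Section 1. Let $C$ be one of the pieces into which the walls cut $M$, with faces $F_1,\dots,F_k$. Take $\min_jf_j$, where $f_j$ is a reparametrized distance to the $j$-th face, flow from its maximum point to $\partial C$, and transplant the result to the other pieces by the group. This stops at two points.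

*The flow only shows that $C$ is a ball.* The field is built from $\min_jf_j$ alone, so it says nothing about the faces, their intersections, or how a flow line that ends near a corner sits relative to both faces. This information cannot be recovered afterwards. Take $S^2\times S^1$, let $r_1$ reflect $S^2$ in its equator and $r_2$ reflect $S^1$ in a line. The piece is (hemisphere)$\,\times\,$(half circle), that is, $D^2\times[0,\pi]$, which is topologically a ball. The group $(\mathbb Z/2)^2$ and the right angles along the corners are those of a linear action of $(\mathbb Z/2)^2$ by reflections on $S^3$. But one face is the annulus $\partial D^2\times[0,\pi]$, the other consists of two disks, they meet in two circles, and the reflected copies assemble to $S^2\times S^1$. In the linear action on $S^3\subset\mathbb R^2\oplus\mathbb R^2$ by sign changes of the first two coordinates, the faces meet in one circle. So we must control all the $f_j$ simultaneously.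

*Reflecting a diffeomorphism of pieces need not give a diffeomorphism.* The map $x\mapsto x+x^2$ of $[0,\infty)$ extends equivariantly under $x\mapsto-x$ to $x\mapsto x+x|x|$, whose second derivative jumps from $-2$ to $2$ at $0$. In Step 6 of Section 1 we avoided this by prescribing the map near $H$. With corners of all codimensions, prescribing it piece by piece is hopeless.

Both points suggest working with an equivariant map defined on all of $M$ that records all $f_j$ at once. To define it we need the structure of the pieces.

## 4. Chambers and the Coxeter group of the walls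

From now on $\Gamma$ contains at least one reflection, and $W\lhd\Gamma$ is the subgroup generated by all reflections. By Lemma 1.1 the finitely many walls $H_r$ are closed, separating, totally geodesic and pairwise transversal. $\Gamma$ permutes them, since $\gamma H_r=H_{\gamma r\gamma^{-1}}$.

**Definition (chamber).** *Chambers* are the closures of the components of $M\setminus\bigcup H_r$.

A component of $M\setminus\bigcup H_r$ is connected and misses $H_r$, so each chamber lies in one closed half-space of each wall. Hence a point of a chamber $C$ on a wall is not interior to $C$, and $\operatorname{int}C$ is the component whose closure is $C$. Different chambers have disjoint interiors. Fix a chamber $C$. Let $S=\{r_1,\dots,r_k\}$ be the reflections whose walls $H_j:=H_{r_j}$ (the walls of $C$) meet $C$ in a set with non-empty interior in $H_j$. We identify $S$ with $\{1,\dots,k\}$. For the dihedral group of order $2m$ on $S^2$, chambers are lunes of angle $\pi/m$ and $k=2$.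

We use the following textbook facts.

* *Finite reflection groups.* Let a finite group generated by hyperplane reflections act on a Euclidean space. It is transitive on its Weyl chambers, and a closed Weyl chamber is a strict fundamental domain. The inner unit normals $n_i$ of its walls are linearly independent with $\langle n_i,n_j\rangle=-\cos(\pi/m_{ij})$, $m_{ij}$ the order of the product of the two reflections. The reflections in these walls generate the group. Every root (unit normal of a reflecting hyperplane) is a combination of the $n_i$ with all coefficients $\ge0$ or all $\le0$. The fixed space is $\mathrm{span}\{n_i\}^\perp$. A subset of the $n_i$ is a simple system for the group its reflections generate.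
* *Coxeter systems.* A group generated by a set $S$ of involutions satisfying the exchange condition is a Coxeter system (Bourbaki, *Lie* IV §1.6). With $W_J=\langle J\rangle$ for $J\subset S$, one has $W_J\cap W_{J'}=W_{J\cap J'}$ and $W_J\cap S=J$ (Bourbaki IV §1.8).

**Lemma 4.1 (Coxeter structure).** $k\ge1$; $W=\langle S\rangle$; $(W,S)$ is a finite Coxeter system; $W$ is simply transitive on chambers; $\Gamma=W\rtimes\Gamma_C$. If $w=s_1\cdots s_l$ is a reduced word with $l\ge1$, then $H_{s_1}$ separates $C$ from $wC$.

*Proof.* **Step 1: reach all chambers by crossing one wall at a time.** Two different walls meet in codimension $2$, so a generic path between points off the walls crosses walls transversally, at points lying on a single wall. Suppose such a path leaves $wC$, $w\in\langle S\rangle$, through $H$. Near the crossing point $wC$ is one side of $H$, so $w^{-1}H$ meets $C$ in a set with interior, and $w^{-1}H=H_s$ with $s\in S$. The reflection in $H$ is $wsw^{-1}$, so the next chamber is $wsw^{-1}wC=wsC$. Taking a path from $\operatorname{int}C$ to the other side of a wall shows $k\ge1$, and in general $\langle S\rangle$ is transitive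 on chambers. Every wall contains points on no other wall, so it bounds some $wC$ with $w\in\langle S\rangle$. Hence every reflection is $\langle S\rangle$-conjugate into $S$, and $\langle S\rangle=W$.

**Step 2: compare words with galleries.** A word $w=s_1\cdots s_l$ gives the gallery $C,s_1C,s_1s_2C,\dots,wC$. It crosses the walls of
$$t_j=s_1\cdots s_{j-1}\,s_j\,s_{j-1}\cdots s_1 .$$
Consecutive chambers are separated only by $H_{t_j}$, since they are the two sides of it near a point lying on no other wall.

* If $t_i=t_j$ with $i<j$, then $w=t_it_jw$, and multiplying by $t_j$ and then by $t_i$ deletes $s_j$ and $s_i$. So in a reduced word the $t_j$ are distinct. Then each $H_{t_j}$ is crossed exactly once and separates $C$ from $wC$. With $j=1$ this is the last claim of the lemma.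
* Conversely, a word with distinct $t_j$ is reduced: its $l$ walls all separate $C$ from $wC$, and every gallery from $C$ to $wC$ crosses each separating wall.

In particular $wC=C$ only for $w=1$, so $W$ is simply transitive.

**Step 3: verify the exchange condition.** Let $w=s_1\cdots s_l$ be reduced, $s\in S$ and $l(sw)\le l(w)$. The word $ss_1\cdots s_l$ is not reduced, so its walls $H_s,sH_{t_1},\dots,sH_{t_l}$ are not distinct. The last $l$ are distinct, so $H_s=sH_{t_j}$ for some $j$, that is, $s=t_j$, and $sw=s_1\cdots\widehat{s_j}\cdots s_l$. This is the exchange condition.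

**Step 4: split $\Gamma$.** $\Gamma$ permutes chambers, $W$ is normal and simply transitive on them, so $\Gamma=W\rtimes\Gamma_C$. $\square$

Let $F_j=C\cap H_j$ and, for $x\in C$, $I_x=\{j:x\in F_j\}$.

**Lemma 4.2 (strict fundamental domain).** If $x\in C$, $w\in W$ and $wx\in C$, then $wx=x$ and $w\in W_{I_x}$. Consequently there is a continuous retraction $q:M\to C$ with $q(wx)=x$ for $x\in C$; $W_x=W_{I_x}$ for $x\in C$; and the chambers containing $x$ are $wC$, $w\in W_{I_x}$.

*Proof.* Induct on $l(w)$. Let $w=s_1\cdots s_l$ be reduced, $l\ge1$. As $H_{s_1}$ separates $C$ and $wC$ and $wx\in C\cap wC$, we get $wx\in H_{s_1}$. So $s_1wx=wx\in C$, and by induction $s_1wx=x$ and $s_1w\in W_{I_x}$. Hence $wx=x\in H_{s_1}$, $s_1\in I_x$ and $w\in W_{I_x}$. The chambers cover $M$, so $q$ is well defined, and it is continuous on each of the finitely many closed chambers. If $x\in wC$, then $w^{-1}x\in C$, so $w\in W_{I_x}$. $\square$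

**Lemma 4.3 (local structure).** Let $x\in C$, $I=I_x$. With $n_i$ ($i\in I$) the unit normals of $H_i$ at $x$ pointing into $C$,
$$C=\exp_xK_x\text{ near }x,\quad K_x=\{\langle v,n_i\rangle\ge0,\ i\in I\},\quad\{n_i\}\text{ independent},\quad\langle n_i,n_j\rangle=-\cos(\pi/m_{ij}),\tag{2}$$
with $m_{ij}$ the order of $r_ir_j$. In particular $x\in\operatorname{int}C$ iff $I_x=\emptyset$.

*Proof.* In $\exp_x$-coordinates $W_x=W_I$ is a finite linear group generated by reflections. Its reflections are reflections in $\Gamma$, so the walls through $x$ are exactly its reflecting hyperplanes, and $C$ is near $x$ a union of Weyl chambers. It is exactly one: two would be related by some $1\ne w\in W_x$, and then $wC=C$. Each wall of this Weyl chamber meets $C$ in a set with interior and passes through $x$, so these walls come from a subset $S'\subset I$. The reflections in the walls of a Weyl chamber generate, so $W_{S'}=W_x=W_I$, and intersecting with $S$ gives $S'=I$. The rest are the facts on finite reflection groups. $\square$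

Let $\nu_x=\mathrm{span}\{n_i\}_{i\in I_x}$, and let $\pi:T_xM\to\nu_x^\perp=(T_xM)^{W_x}$ be the orthogonal projection.

**Lemma 4.4 (acuteness).** Let $\{n_i\}$ be independent vectors with $\langle n_i,n_j\rangle\le0$ for $i\ne j$. If $v,v'$ lie in their span and $\langle v,n_i\rangle,\langle v',n_i\rangle\ge0$ for all $i$, then $\langle v,v'\rangle\ge0$.

*Proof.* Write $v=\sum c_in_i=v_+-v_-$ with $v_-=\sum_{c_i<0}|c_i|n_i$. Then $0\le\langle v,v_-\rangle=\langle v_+,v_-\rangle-|v_-|^2\le-|v_-|^2$. So $v_-=0$, all $c_i\ge0$, and $\langle v,v'\rangle=\sum c_i\langle n_i,v'\rangle\ge0$. $\square$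

**Lemma 4.5 (folding).** The retraction $q$ preserves lengths of geodesic segments. Any $x,y\in C$ are joined by a minimizing geodesic of $M$ contained in $C$. A geodesic contained in $C$ that touches $H_j$ at an interior time is contained in $H_j$; in particular a geodesic in $C$ between points of $\operatorname{int}C$ stays in $\operatorname{int}C$.

*Proof.* By Lemma 1.1(4) a segment splits into finitely many pieces on whose interiors the set of walls containing the point, hence $W_x$, is constant. Chambers containing a nearby point contain $x$, and the number of chambers containing $y$ is $|W_y|$. So on the interior of a piece the set of chambers containing the point is locally constant, and each piece lies in one chamber, where $q$ is an isometry $w^{-1}$. Folding a minimizing geodesic from $x$ to $y$ gives a curve in $C$ of the same length; it is minimizing, hence a geodesic. As $C$ lies on one side of $H_j$, touching at an interior time means tangency, hence containment. A point of $C\setminus\operatorname{int}C$ lies on some $H_j$ by Lemma 4.3, which gives the last claim. $\square$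

**The model cone.** Let $V=\mathbb R^k$ be the geometric representation of $(W,S)$: it has a basis of unit simple roots $\alpha_j$ with $\langle\alpha_i,\alpha_j\rangle=-\cos(\pi/m_{ij})$, which is positive definite since $W$ is finite, and $r_j$ acts as the reflection $s_j$ in $\alpha_j^\perp$. Let $K=\{v:\langle v,\alpha_j\rangle\ge0\ \forall j\}$. It is a strict fundamental domain for $W$, and for $v\in K$ the group $W_v$ is generated by the $s_i$ with $\langle v,\alpha_i\rangle=0$ (Humphreys, *Reflection Groups and Coxeter Groups*, 1.12, 6.4). Put $\Delta=K\cap S(V)$. For $\gamma\in\Gamma_C$ write $\gamma r_j\gamma^{-1}=r_{\gamma(j)}$ and let $\gamma$ act on $V$ by $\alpha_j\mapsto\alpha_{\gamma(j)}$. This is an isometry preserving $K$, with $\gamma s_j\gamma^{-1}=s_{\gamma(j)}$, so $\Gamma=W\rtimes\Gamma_C$ acts orthogonally on $V$. For $I\subset S$ put $V_I=\mathrm{span}\{\alpha_i\}_{i\in I}$.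

## 5. Distances to the walls, and why their gradients make obtuse angles

**Definition (the sets $B_j$).** $B_j=\bigcup_{w\in W_{S\setminus j}}wC$.

The point of $B_j$ is to have room to continue geodesics across all walls of $C$ except the $j$-th. For a lune, $B_1=C\cup r_2C$ is a double lune.

Let $x\in C$. If $j\notin I_x$, all chambers at $x$ are $wC$ with $w\in W_{I_x}\subset W_{S\setminus j}$, so $x\in\operatorname{int}B_j$. If $j\in I_x$, then $x\in r_jC$, and $r_j\notin W_{S\setminus j}$, so $r_jC$ is not among the chambers forming $B_j$ and $x\in\partial B_j$. Hence
$$\partial B_j=\bigcup_{w\in W_{S\setminus j}}wF_j,\qquad C\cap\partial B_j=F_j,\qquad C\setminus F_j\subset\operatorname{int}B_j .$$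
Put $\delta_j=\mathrm{dist}(\cdot,\partial B_j)$ and $f_j=\varphi(\delta_j)$ on $B_j$. Then $f_j$ is $W_{S\setminus j}$-invariant, $f_{\gamma(j)}(\gamma x)=f_j(x)$ for $\gamma\in\Gamma_C$ (as $\gamma B_j=B_{\gamma(j)}$), and on $C$ we have $f_j\ge0$ with zero set $F_j$. Minimizing geodesics from $x\in\operatorname{int}B_j$ to $\partial B_j$ lie in $B_j$.

**Example (the round model).** Let $M=S(V\oplus U)$, with $W$ acting trivially on $U$ and $C=\{(v,z):v\in K\}$. Then $\sin\delta_j(x)=\langle x,\alpha_j\rangle$ on $C$. Indeed, for $w\in W_{S\setminus j}$ the root $w\alpha_j$ is $\alpha_j$ plus a combination of the other simple roots, and its coefficients are $\ge0$ since the one at $\alpha_j$ is $1$. So $\mathrm{dist}(x,wH_j)=\arcsin\langle x,w\alpha_j\rangle\ge\arcsin\langle x,\alpha_j\rangle$. If $x\ne\alpha_j$, the vector $x-\langle x,\alpha_j\rangle\alpha_j$ has product $0$ with $\alpha_j$ and $\ge0$ with the other $\alpha_i$. Normalized, it is a point of $F_j$ at distance $\arcsin\langle x,\alpha_j\rangle$. If $x=\alpha_j$, all of $F_j$ is at distance $\pi/2$.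

So in the model the functions $\sin\delta_j$ are the coordinates of the projection $G:(v,z)\mapsto v$. It is equivariant. It vanishes on $N=S(U)$, the fixed set of $W$. Away from $N$ its direction $u=G/|G|$ is a submersion onto $S(V)$. For a unit vector $b\in\operatorname{int}K$, the fibre $u^{-1}(b)=\{(sb,z):s>0\}$ is an open hemisphere on which $s$ has one critical point, a maximum. The strategy for general $M$ is to build a smooth equivariant $G:M\to V$ with all these properties out of the $f_j$, and then to read off $M\cong S(V\oplus U)$. One cannot ask that $G$ itself be a submersion: its image would be open and compact in $V$. What matters is that $u$ is one. In terms of gradients this requires that the $\nabla f_j$ point away from each other, which is the content of this section.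

**Lemma 5.1 (feet).** Let $y\in F_j$ be the foot of a minimizing geodesic from a point of $\operatorname{int}B_j$ to $\partial B_j$. Then the direction of this geodesic at $y$, pointing into $B_j$, is $n_j$; $\partial B_j=H_j$ near $y$; and $n_i\perp n_j$ for all $i\in I_y\setminus j$.

*Proof.* **Step 1: describe $B_j$ near $y$.** Let $I=I_y$ and $J=I\setminus j$. Since $W_I\cap W_{S\setminus j}=W_J$, near $y$ we have $B_j=\exp_yQ$ with $Q=\bigcup_{w\in W_J}wK_y$. We claim
$$Q=\{v:\langle v,wn_j\rangle\ge0\ \ \forall w\in W_J\}.$$
"$\subset$": for $w\in W_J$ the root $wn_j$ lies in $n_j+\mathrm{span}\{n_i\}_{i\in J}$. Its $n_j$-coefficient is positive, so it is a non-negative combination of the simple roots and is non-negative on $K_y$. The right side is $W_J$-invariant, so it contains $Q$. "$\supset$": if $v$ is in the right side, some $W_J$-translate $v'$ of $v$ satisfies $\langle v',n_i\rangle\ge0$ for all $i\in J$. By invariance also $\langle v',n_j\rangle\ge0$. So $v'\in K_y$ and $v\in Q$.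

**Step 2: use first variation to force $Q$ to be a half-space.** $Q$ is a convex polyhedral cone with interior, and $0\in\partial Q$. Let $v_0\in Q$ be the unit direction of the geodesic at $y$. For $e\in\partial Q$ the points $\exp_y(te)$ lie in $\partial B_j$ for small $t\ge0$, and $y$ is a nearest point of $\partial B_j$ to the points of the geodesic close to $y$. So $\langle v_0,e\rangle\le0$. Let $e$ be a point of $\partial Q$ closest to $v_0$. As $\partial Q$ is a cone, minimality along the ray of $e$ gives $\langle v_0,e\rangle=|e|^2$, so $e=0$. Hence $\mathrm{dist}(v_0,\partial Q)=1$ and the open unit ball about $v_0$ lies in $Q$. Thus $\langle v_0,wn_j\rangle\ge1$ for all $w\in W_J$; both are unit vectors, so $wn_j=v_0$. Therefore $v_0=n_j$, $Q=\{\langle v,n_j\rangle\ge0\}$, and $r_in_j=n_j$, i.e. $n_i\perp n_j$, for $i\in J$. $\square$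

**Lemma 5.2 (concavity).** Let $x\in\operatorname{int}B_j$, $\ell=\delta_j(x)$. There is a smooth $F$ near $x$ with $F\ge f_j$, $F(x)=f_j(x)$, $|\nabla F(x)|\le1$ and $\mathrm{Hess}_xF\le-a\,g$, $a=\min(\frac1{2D},\frac{\kappa\ell}2)$. Consequently $f_j$ is strictly concave along geodesics in $\operatorname{int}B_j$.

*Proof.* Let $\sigma$ be a minimizing geodesic from $y\in\partial B_j$ to $x$. After translating by an element of $W_{S\setminus j}$, $y\in F_j$. By Lemma 5.1, $\partial B_j=H_j$ near $y$ and $\sigma'(0)=n_j$. So Lemma 1.2 applies with $A=\partial B_j$, and $|\nabla F(x)|=\varphi'(\ell)\le1$. On a compact geodesic segment in $\operatorname{int}B_j$, $\ell$ is bounded below, so $a$ can be chosen uniformly and Lemma 1.3 gives strict concavity. $\square$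

**Definition (the directions $A_j$).** For $x\in C\setminus F_j$ let $A_j(x)\subset T_xM$ be the set of unit initial directions of minimizing geodesics from $x$ to $\partial B_j$ which lie in $C$.

It is non-empty. If $\sigma$ is a minimizing geodesic from $x$ to $\partial B_j$, then $q\circ\sigma$ has the same length, starts at $x$ and ends on $q(\partial B_j)=F_j\subset\partial B_j$. So it is minimizing, hence a geodesic, and lies in $C$. If $x\in\operatorname{int}C$, then $q\circ\sigma$ agrees with $\sigma$ initially, so $q\circ\sigma=\sigma$: *every* minimizing geodesic from $x\in\operatorname{int}C$ to $\partial B_j$ lies in $C$ and ends on $F_j$. In the round model $A_j(x)$ is a single direction unless $x=\alpha_j$.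

If $\xi\in A_j(x)$, then $\xi\in K_x$, i.e. $\langle\xi,n_i\rangle\ge0$ for $i\in I_x$. Comparing $f_j$ with the support function of Lemma 1.2 for that geodesic gives
$$f_j'(x;v)\le-\varphi'(\delta_j(x))\langle\xi,v\rangle\qquad\text{for }\xi\in A_j(x),\ v\in T_xM;\tag{3}$$
the one-sided derivatives exist by concavity.

**Lemma 5.3 (obtuseness).** Let $x\in C$, $j\ne l$, $j,l\notin I_x$, $\xi_j\in A_j(x)$, $\xi_l\in A_l(x)$. Then $\langle\xi_j,\xi_l\rangle<0$ and $\langle\pi\xi_j,\pi\xi_l\rangle<0$.

*Proof.* **Step 1: the geodesic towards wall $l$ avoids wall $j$.** Let $\sigma:[0,\ell]\to C$ be the geodesic with $\sigma'(0)=\xi_l$ and foot $y\in F_l$. If $y\in F_j$, then Lemma 5.1 for $l$ gives $n_j\perp n_l=-\sigma'(\ell)$, so $\sigma\subset H_j$ and $x\in F_j$, a contradiction. If $\sigma$ touched $F_j$ at an interior time, Lemma 4.5 would again give $\sigma\subset H_j$. So $\sigma\subset C\setminus F_j\subset\operatorname{int}B_j$.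

**Step 2: reflect it in wall $l$ and use symmetry.** Since $\sigma$ hits $H_l$ orthogonally, its extension is $\sigma(\ell+t)=r_l\sigma(\ell-t)$. It also lies in $\operatorname{int}B_j$, because $r_l\in W_{S\setminus j}$. On $[0,2\ell]$ the function $f_j\circ\sigma$ is symmetric about $\ell$ and strictly concave, so its right derivative at $0$ is positive. By (3), $\langle\xi_j,\xi_l\rangle<0$.

**Step 3: pass to the projections.** The $\nu_x$-components of $\xi_j,\xi_l$ have non-negative products with all $n_i$, $i\in I_x$, so by Lemma 4.4 their inner product is $\ge0$. Subtracting it, $\langle\pi\xi_j,\pi\xi_l\rangle\le\langle\xi_j,\xi_l\rangle<0$. $\square$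

**Lemma 5.4 (the point $p$).** $\min_jf_j$ has a unique maximum point $p$ on $C$. It lies in $\operatorname{int}C$, and $\Gamma_p=\Gamma_C$. If $x\in\operatorname{int}C$, $x\ne p$ and $f_1(x)=\dots=f_k(x)$, there is $v\in T_xM$ with $\langle\xi,v\rangle<0$ for all $\xi\in A_j(x)$ and all $j$.

*Proof.* The maximum is positive, so maximum points lie in $\operatorname{int}C$. Two of them would be joined by a geodesic in $\operatorname{int}C$ (Lemma 4.5), along which $\min_jf_j$ is strictly concave, a contradiction. By uniqueness $\Gamma_C$ fixes $p$. Conversely, $\Gamma_p$ preserves the only chamber containing $p$. For $x$ as in the last claim, the common value is less than $\max_C\min_if_i\le f_j(p)$ for every $j$. Along a geodesic in $\operatorname{int}C$ from $x$ to $p$, with initial direction $v$, concavity gives $f_j'(x;v)>0$. Use (3). $\square$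

## 6. All distances at once: an equivariant Lipschitz map to $V$

Define $G_0:M\to V$ by
$$\langle G_0(x),\alpha_j\rangle=f_j(x)\ \ (x\in C),\qquad G_0(wx)=wG_0(x).$$
It is well defined: if $wx=w'x'$ with $x,x'\in C$, then $x=x'$ and $w'^{-1}w\in W_{I_x}$, which fixes $G_0(x)$ because $f_i(x)=0$ for $i\in I_x$. It is $\Gamma$-equivariant, because for $\gamma\in\Gamma_C$ and $x\in C$ one has $\langle G_0(\gamma x),\alpha_{\gamma(j)}\rangle=f_{\gamma(j)}(\gamma x)=f_j(x)=\langle\gamma G_0(x),\alpha_{\gamma(j)}\rangle$. It is Lipschitz on $C$, since the $f_j$ are, and on $M$, by splitting minimizing geodesics into pieces lying in chambers.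

$G_0$ is not differentiable everywhere, so we record limits of differentials. Let $Z$ be the set of points in interiors of chambers where $G_0$ is differentiable; it has full measure by Rademacher's theorem.

**Definition ($\mathcal D(x)$).** For $x\in M$, $\mathcal D(x)\subset\mathrm{Hom}(T_xM,V)$ is the convex hull of all limits of $dG_0(x_i)$ with $x_i\in Z$, $x_i\to x$.

For the function $|t|$ on $\mathbb R$ in place of $G_0$, this set at $0$ is the interval $[-1,1]$. $\mathcal D(x)$ is non-empty and compact, and $\mathcal D(\gamma x)=\gamma\mathcal D(x)\gamma^{-1}$.

**Lemma 6.1.** Let $x\in C$, $I=I_x$, $T\in\mathcal D(x)$. Then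

(a) $T^*\alpha_i=n_i$ for $i\in I$;

(b) for $j\notin I$, $\pi T^*\alpha_j\in-\varphi'(\delta_j(x))\,\mathrm{conv}\,\pi A_j(x)$.

*Proof.* **Step 1: reduce to limits taken inside $C$.** Both conditions are convex in $T$, so let $T=\lim dG_0(x_i)$. Passing to a subsequence, $x_i=wx_i'$ with $w\in W_I$ fixed, $x_i'\in\operatorname{int}C$, $x_i'\to x$, $dG_0(x_i')\to T'$ and $T=wT'w^{-1}$. On $\operatorname{int}C$, $dG_0(x_i')^*\alpha_j=\nabla f_j(x_i')$. At a point of differentiability (3) is an inequality between linear functions of $v$, hence an equality. So $\nabla f_j(x_i')=-\varphi'(\delta_j(x_i'))\xi$ with $\xi\in A_j(x_i')$.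

**Step 2: compute $T'$.** If $j\notin I$, limits of the corresponding minimizing geodesics lie in $C$ and are minimizing from $x$ to $\partial B_j$, so $T'^*\alpha_j\in-\varphi'(\delta_j(x))A_j(x)$. If $j\in I$, the lengths of these geodesics tend to $\delta_j(x)=0$, their feet on $F_j$ tend to $x$, and at the foot the direction is $-n_j$ by Lemma 5.1. So $\xi\to-n_j$, and as $\varphi'(0)=1$, $T'^*\alpha_j=n_j$.

**Step 3: return to $T$.** By (2), $\alpha_i\mapsto n_i$ defines a $W_I$-equivariant isometry $V_I\to\nu_x$. On $V_I$, $T'^*$ is this isometry, so $T^*=wT'^*w^{-1}$ is too; this is (a). For $j\notin I$, $w^{-1}\alpha_j\in\alpha_j+V_I$, so $T^*\alpha_j\in w(T'^*\alpha_j+\nu_x)$. Since $w$ preserves $\nu_x$ and fixes $\nu_x^\perp$ pointwise, $\pi T^*\alpha_j=\pi T'^*\alpha_j$. This is (b). $\square$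

**Proposition 6.2.** Let $x\in C$, $T\in\mathcal D(x)$, $0\ne\lambda=\sum a_j\alpha_j$, $T^*\lambda=0$. Then $I_x\ne S$, and the $a_j$ with $j\notin I_x$ are all non-zero and of the same sign. In particular $\langle\lambda,G_0(x)\rangle=\sum_{j\notin I_x}a_jf_j(x)\ne0$.

*Proof.* If $a_j=0$ for all $j\notin I_x$, then $0=T^*\lambda=\sum_{i\in I_x}a_in_i$ and $\lambda=0$ by independence. So some $a_j\ne0$ with $j\notin I_x$. Put $e_j=-\pi T^*\alpha_j$ for $j\notin I_x$. By Lemma 6.1(b) and Lemma 5.3, $\langle e_j,e_l\rangle<0$ for $j\ne l$. Applying $\pi$ to $T^*\lambda=0$ gives $\sum_{j\notin I_x}a_je_j=0$. Replacing $\lambda$ by $-\lambda$, assume $P=\{j\notin I_x:a_j>0\}\ne\emptyset$. Then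
$$v=\sum_{j\in P}a_je_j=\sum_{j\notin I_x,\,a_j<0}|a_j|e_j$$
satisfies $|v|^2\le0$ (multiply the two expressions), so $v=0$. If there were $l\notin P\cup I_x$, then $0=\langle v,e_l\rangle=\sum_Pa_j\langle e_j,e_l\rangle<0$, a contradiction. So $P=S\setminus I_x$. Finally $f_j(x)>0$ for $j\notin I_x$. $\square$

In words: a covector killed by $T^*$ is never orthogonal to $G_0(x)$, which is the statement that "$G_0/|G_0|$ is a submersion" for non-smooth $G_0$.

**Corollary 6.3.** Let $x\in C$, $f_1(x)=\dots=f_k(x)$, $x\ne p$. Then $T^*$ is injective for all $T\in\mathcal D(x)$.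

*Proof.* If the common value is $0$, then $I_x=S$, and Proposition 6.2 excludes a kernel. Otherwise $I_x=\emptyset$, $x\in\operatorname{int}C$, and a kernel element gives, up to sign, $\sum a_jT^*\alpha_j=0$ with all $a_j>0$. But $\langle T^*\alpha_j,v\rangle>0$ for the $v$ of Lemma 5.4, by Lemma 6.1(b) with $\pi=\mathrm{id}$. $\square$

## 7. Smoothing the map while keeping its convexity

**Lemma 7.1.** There are smooth $\Gamma$-equivariant maps $G^\nu:M\to V$ ($\nu=1,2,\dots$), with uniformly bounded differentials, such that

(S1) $G^\nu\to G_0$ uniformly;

(S2) if $x_\nu\to x$ and $dG^\nu(x_\nu)\to T$ along a subsequence, then $T\in\mathcal D(x)$;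

(S3) for some $\rho>0$, in normal coordinates on $B(p,2\rho)\subset\operatorname{int}C$ all functions $\langle G^\nu,\alpha_j\rangle$ ($\nu$ large) have negative definite coordinate Hessian.

*Proof.* **Step 1: smooth globally, to get (S1) and (S2).** Work in a chart, which trivializes $\mathrm{Hom}(TM,V)$. For $\eta>0$ and $x$ in the chart, all $dG_0(x')$ with $x'\in Z$ close enough to $x$ lie in the $\eta$-neighborhood of $\mathcal D(x)$; otherwise a sequence $x_i\to x$ in $Z$ would have $dG_0(x_i)$ outside, and a limit of a subsequence would be in $\mathcal D(x)$, a contradiction. Let $G_0*\eta_\varepsilon$ be a mollification. As $G_0$ is Lipschitz, its differential at $x'$ is an average of $dG_0$ over points of $Z$ within $\varepsilon$ of $x'$. The $\eta$-neighborhood of a convex set is convex, so (S1) and (S2) hold in the chart as $\varepsilon\to0$, and differentials are bounded by the Lipschitz constant. Glue over finitely many charts with a partition of unity $\chi_a$. Since $\sum d\chi_a=0$, the differential of $\sum\chi_a(G_0*\eta^a_\varepsilon)$ is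
$$\sum\chi_a\,d(G_0*\eta^a_\varepsilon)+\sum d\chi_a\otimes(G_0*\eta^a_\varepsilon-G_0),$$
and the second sum tends to $0$ uniformly. By convexity of $\mathcal D(x)$, (S1) and (S2) persist. Finally average: replace $G$ by $|\Gamma|^{-1}\sum_\gamma\gamma^{-1}G(\gamma\,\cdot)$. Since $\mathcal D$ is convex and equivariant, (S1) and (S2) persist. Call the result $\hat G^\nu$.

**Step 2: smooth near $p$ so that concavity survives.** Use normal coordinates on $B(p,3\rho)\subset\operatorname{int}C$. For different cosets $\gamma\Gamma_C$ the balls $\gamma B(p,3\rho)$ lie in interiors of different chambers, so they are disjoint. Near $p$ the $\delta_j$ are bounded below and the Christoffel symbols are $O(|x|)$. So by Lemma 5.2, for small $\rho$, $f_j$ has at each point of the ball a smooth upper support function whose coordinate Hessian there is $\le-a'$, with $a'>0$ fixed (the difference between the two Hessians is a Christoffel symbol times a gradient of norm at most $1$). By Lemma 1.3 on coordinate lines, $f_j+\frac{a'}2|x|^2$ is concave in coordinates. Mollification with a radial kernel preserves concavity and changes $|x|^2$ only by a constant. So the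 mollified $f_j$ have coordinate Hessian $\le-a'$. The map with these components is $\Gamma_C$-equivariant, since $\Gamma_C$ acts orthogonally in these coordinates. Extend it equivariantly to a map $G^{\nu,loc}$ on $\Gamma B(p,\frac52\rho)$.

**Step 3: combine.** Put $G^\nu=\psi G^{\nu,loc}+(1-\psi)\hat G^\nu$ with a $\Gamma$-invariant cutoff $\psi$, $\psi=1$ on $\Gamma B(p,2\rho)$, $\operatorname{supp}\psi\subset\Gamma B(p,\frac52\rho)$. The term $d\psi\otimes(G^{\nu,loc}-\hat G^\nu)$ tends to $0$, and the rest of the differential is a convex combination, so (S1) and (S2) hold. (S3) holds since $G^\nu=G^{\nu,loc}$ on $B(p,2\rho)$. $\square$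

Write $g_j=\langle G^\nu,\alpha_j\rangle$, with a superscript $\nu$ when needed.

**Proposition 7.2.** For $\nu$ large, $G=G^\nu$ satisfies:

(i) on $C$: $g_j\ge0$, with zero set exactly $F_j$;

(ii) if $x\in M$, $0\ne\lambda\in V$, $\langle\lambda,G(x)\rangle=0$, then $dG(x)^*\lambda\ne0$;

(iii) let $E=\{x\in C:g_1=\dots=g_k>0\}$. There is exactly one $p'\in E$ with $dG(p')$ not surjective. It is fixed by $\Gamma_C$, and $\ker dG(p')^*$ contains some $\lambda=\sum a_j\alpha_j$ with all $a_j>0$. The function $h=\langle\lambda,G\rangle$ has a critical point at $p'$ with negative definite Hessian.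

*Proof.* We pass to limits of subsequences $\nu\to\infty$.

**Part (i): the faces are exactly the zero sets.** On $F_j$, $G(x)=G(r_jx)=s_jG(x)$, so $g_j=0$. Suppose $x_\nu\in C\setminus F_j$ with $g_j^\nu(x_\nu)\le0$ and $x_\nu\to x$. Then $f_j(x)\le0$, so $x\in F_j$. As $A_j(x_\nu)\ne\emptyset$, there is a minimizing geodesic in $C$ from a foot $y_\nu\in F_j$ to $x_\nu$. Its length tends to $0$, and its initial velocity is $n_j(y_\nu)\to n_j(x)$ by Lemma 5.1. As $g_j^\nu(y_\nu)=0\ge g_j^\nu(x_\nu)$, the derivative of $g_j^\nu$ along it is $\le0$ at some point. In the limit $\langle T^*\alpha_j,n_j\rangle\le0$ with $T\in\mathcal D(x)$, contradicting $T^*\alpha_j=n_j$ (Lemma 6.1(a)).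

**Part (ii): the direction of $G$ is a submersion.** Otherwise, by equivariance, there are $x_\nu\in C$ and unit $\lambda_\nu\perp G^\nu(x_\nu)$ with $dG^\nu(x_\nu)^*\lambda_\nu=0$. In the limit $T\in\mathcal D(x)$, $T^*\lambda=0$, $\langle\lambda,G_0(x)\rangle=0$ and $|\lambda|=1$, contradicting Proposition 6.2.

**Part (iii), location: non-surjective points of $E$ are near $p$.** Let $x_\nu\in E_\nu$ and unit $\lambda_\nu\in\ker dG^\nu(x_\nu)^*$. Any limit $(x,\lambda)$ has $f_1(x)=\dots=f_k(x)$ and $T^*\lambda=0$ for some $T\in\mathcal D(x)$. So $x=p$ by Corollary 6.3, and all coefficients of $\lambda$ are non-zero of one sign by Proposition 6.2 ($I_p=\emptyset$). Hence for $\nu$ large all such $x_\nu$ lie in $B(p,\rho)$, and $\lambda_\nu$ or $-\lambda_\nu$ has all coefficients $>0$.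

**Part (iii), existence: maximize the minimum.** Let $p_\nu$ maximize $\min_jg_j^\nu$ on $C$. Then $p_\nu\to p$, since $p$ is the unique maximum point of $\min_jf_j$; so $p_\nu\in\operatorname{int}C$, with positive value. Call $j$ active if $g_j^\nu(p_\nu)$ equals the minimum. By maximality no vector has positive product with all gradients of active $g_j^\nu$, so $0$ is a convex combination of these gradients. That is, $dG^\nu(p_\nu)^*\lambda_\nu=0$ with $\lambda_\nu\ne0$ supported on active indices. By Proposition 6.2 at $p$, limits of the normalized $\lambda_\nu$ have all coefficients non-zero. So for $\nu$ large all indices are active, i.e. $p_\nu\in E_\nu$.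

**Part (iii), uniqueness: use concavity.** Let $x\ne x'$ in $E\cap B(p,\rho)$ have non-surjective differentials, and $\lambda=\sum a_j\alpha_j\in\ker dG(x)^*$ with all $a_j>0$. By (S3), $h=\sum a_jg_j$ is strictly concave in coordinates on $B(p,2\rho)$ and critical at $x$, so $h(x')<h(x)$. On $E$, $h$ is $\sum a_j$ times the common value of the $g_j$, so this value is smaller at $x'$ than at $x$. By symmetry it is also larger, a contradiction. The set of points of $E$ with non-surjective $dG$ is $\Gamma_C$-invariant, so $\Gamma_C$ fixes $p'$. At a critical point the Hessian is the coordinate Hessian, so the last claim is (S3). $\square$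

Fix such a $G$. Let $N=G^{-1}(0)$ and $u=G/|G|:M\setminus N\to S(V)$. Then for all $m\in M$
$$W_m=W_{G(m)};\qquad N=\bigcap_jF_j\subset C\ \text{ is fixed pointwise by }W;\qquad u^{-1}(\Delta)\subset C.\tag{4}$$
Indeed, by (i), $G(C)\subset K$, and for $m\in C$ both $W_m$ and $W_{G(m)}$ are generated by the reflections with index in $I_m$; equivariance gives the first claim. For the others let $m=wm'$, $m'\in C$. If $G(m)=0$, then $G(m')=0$, so $m'\in\bigcap F_j$ is fixed by $W$ and $m=m'$. If $u(m)=wu(m')\in\Delta$, then, $\Delta$ being a strict fundamental domain, $u(m)=u(m')$ and $w\in W_{u(m')}=W_{m'}$, so $m=m'\in C$.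

By (ii), $G$ is a submersion along $N$. Also $u$ is a submersion on $M\setminus N$, because its differential is onto iff $\operatorname{im}dG+\mathbb RG=V$, i.e. iff no $\lambda\ne0$ is orthogonal to both.

## 8. The fibre over the center of $\Delta$ is a disk

Let $b\in S(V)$ be the unit vector with all $\langle b,\alpha_j\rangle$ equal and positive. $\Gamma_C$ fixes $b$. By (4), $u^{-1}(b)\subset C$, so $u^{-1}(b)$ is exactly the set $E$ of Proposition 7.2, and $E\subset\operatorname{int}C$ by (i). Thus $E$ is a non-empty submanifold of dimension $n-(k-1)=n+1-k$, closed in $M\setminus N$ and $\Gamma_C$-invariant. In particular $k\le n+1$. (For $k=1$, $E=\operatorname{int}C$, as in Section 1.)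

**Step 1: the function $s=|G|$ on $E$ has one critical point, a non-degenerate maximum.** On $E$, $G=sb$, $T_xE=dG^{-1}(\mathbb Rb)$, $ds=\langle dG,b\rangle$ and $\operatorname{im}dG+\mathbb Rb=V$. If $dG(x)$ is onto, some $v\in T_xE$ has $dG(v)=b$, so $ds(v)=1$. If not, $\operatorname{im}dG(x)$ is a hyperplane not containing $b$, so $dG(T_xE)=0$ and $ds=0$. So $x\in E$ is critical for $s$ iff $dG(x)$ is not onto, and $p'$ is the only critical point. On $E$, $h=\langle\lambda,b\rangle s$ with $\langle\lambda,b\rangle=\sum a_j\langle\alpha_j,b\rangle>0$. As $dh(p')=0$ on $M$, $\mathrm{Hess}(h|_E)$ at $p'$ is the restriction of $\mathrm{Hess}\,h$, which is negative definite.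

**Step 2: the case $k=n+1$ is finished.** Then $dG$ is nowhere onto, so all points of $E$ are critical and $E=\{p'\}$. Also $N=\emptyset$, since $G$ would have rank $n+1$ there. So $u:M\to S(V)\cong S^n$ is a submersion between closed connected manifolds of equal dimension, i.e. a covering, and its fibre over $b$ is one point. It is a $\Gamma$-equivariant diffeomorphism, and Theorem B holds with $U=0$.

From now on $k\le n$.

**Step 3: $N$ is non-empty, and it has a collar.** If $N=\emptyset$, then $E$ is a closed manifold of dimension $\ge1$, and $s$ has its minimum and its maximum at the only critical point $p'$. So $s$ is constant, contradicting non-degeneracy. Put $U=T_{p'}E$, an orthogonal $\Gamma_C$-representation of dimension $n+1-k\ge1$. Let $W$ act trivially on $U$, so that $\Gamma$ acts on $U$ via $\Gamma/W=\Gamma_C$. Choose $\delta>0$ with $3\delta<\min(\frac12,s(p'))$ and $G$ a submersion on a neighborhood of $\{|G|\le3\delta\}$.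

There, take $(\ker dG)^\perp$ as horizontal distribution. Horizontal lifts of radial segments in $\{|v|\le3\delta\}$ stay in the compact set $\{|G|\le3\delta\}$, so they exist. Transport along radial segments to $0$ gives a smooth $\Gamma$-equivariant map $\mathrm{pr}:\{|G|\le3\delta\}\to N$, which is $W$-invariant since $W$ fixes $N$ pointwise. The map
$$(G,\mathrm{pr}):\{|G|\le3\delta\}\to\{|v|\le3\delta\}\times N\tag{5}$$
is a $\Gamma$-equivariant diffeomorphism, with inverse the transport from $0$ outwards. Restricted to $E$, $(\mathrm{pr},s)$ identifies $E\cap\{s\le3\delta\}$ with $N\times(0,3\delta]$. Let $F_b=E\cap\{s\ge\delta\}$, which is compact.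

**Step 4: radial coordinates on $F_b$.** Choose a $\Gamma_C$-invariant vector field $Y$ on $E\cap\{s\ge\delta/2\}$ with $Ys<0$ off $p'$, equal to the Euler field of $\exp_{p'}$-coordinates on $E$ near $p'$, and equal to $-\partial_s$ in $(\mathrm{pr},s)$-coordinates for $s\le2\delta$. An invariant partition of unity does this with the local choices Euler field, $-\operatorname{grad}s$ and $-\partial_s$. The Euler field decreases $s$ near the non-degenerate maximum.

Let $s^*=s(p')$. The maximum of $s$ on the compact $F_b$ is attained at a critical point, so $s<s^*$ on $F_b\setminus p'$. Let $x\in F_b\setminus p'$. Along the backward flow $s$ increases, so the line stays in $F_b$ and exists for all negative times. Outside any neighborhood of $p'$ we have $Ys\le-c<0$ and $s$ is bounded, so the line enters the Euler region, where the backward flow contracts to $p'$. So it emanates from $p'$ in a direction $\omega(x)\in S(U)$. The map $\omega$ is smooth (flow back for a fixed time into the Euler region, then take $z/|z|$), of full rank, with $\ker d\omega=\mathbb RY$. Forward, the line stays in $\{s\le s(x)\}$, away from $p'$, so $s$ decreases to $\delta$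 in finite time. Hence along the unique flow line with direction $\omega$, $s$ runs strictly from $s^*$ down to $\delta$, and
$$(\omega,s):F_b\setminus p'\to S(U)\times[\delta,s^*)$$
is bijective with invertible differential, a $\Gamma_C$-equivariant diffeomorphism. On $\{s\le2\delta\}$, $\mathrm{pr}$ is constant on flow lines, and $\{s=2\delta\}$ is mapped diffeomorphically to $N$ by $\mathrm{pr}$ and to $S(U)$ by $\omega$. So $\omega=\iota(\mathrm{pr})$ there, with a $\Gamma_C$-equivariant diffeomorphism $\iota:N\to S(U)$.

**Step 5: a diffeomorphism from $F_b$ to a round ball with a prescribed collar.** Let $r$ be the distance to the origin in $\exp_{p'}$-coordinates, and $r_0<\frac14$ so small that $Y$ is the Euler field on $\{r\le2r_0\}$ and $s>2\delta$ there. In coordinates $(\omega,s)$ we have $\{0<r\le r_0\}=\{s\ge\varsigma(\omega)\}$ with $\varsigma(\omega)=s(\exp_{p'}(r_0\omega))$ smooth, $\varsigma>2\delta$, and $\partial_sr<0$ on $\{0<r\le2r_0\}$. Apply Lemma 1.4 on $S(U)$ with $t=-s$, $t_-=-\varsigma$, $R_-=r$, $t_+=-2\delta$, $R_+=\sqrt{1-s^2}$. The values at the two ends are $r_0<\frac14$ and $\sqrt{1-4\delta^2}>\frac12$, and all data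 are $\Gamma_C$-invariant. This gives a smooth invariant $R(\omega,s)$ with $\partial_sR<0$, $R=r$ for $s\ge\varsigma$ and $R=\sqrt{1-s^2}$ for $s\le2\delta$. Then $\theta=R\omega$, $\theta(p')=0$, which equals $\exp_{p'}^{-1}$ near $p'$, is a $\Gamma_C$-equivariant diffeomorphism
$$\theta:F_b\to\{z\in U:|z|\le\sqrt{1-\delta^2}\},\qquad\theta=\sqrt{1-s^2}\;\iota(\mathrm{pr})\ \text{ for }\delta\le s\le2\delta.\tag{6}$$

## 9. A smooth folding onto one fibre, and the end of the proof of Theorem B

Let $M_1=\{|G|\ge\delta\}$, which is compact. We know $u:M_1\to S(V)$ is a submersion with fibre $F_b$ over $b$. We want a $W$-invariant trivialization $(u,\rho):M_1\to S(V)\times F_b$. On $C$ one could transport to the fibre over $b$ along segments in $\Delta$ and then extend by $W$-invariance; but this meets the second obstacle of Section 3, since the extension is in general not smooth across the walls. The remedy is to go first to a point $\phi(y)$ that near each stratum of $S(V)$ already lies in the fixed set of the stabilizer.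

**Step 1: a transport that respects the collar.** Choose a $\Gamma$-invariant horizontal distribution for $u:M_1\to S(V)$, a complement of $\ker du$, that equals $\ker d\,\mathrm{pr}\cap\ker d|G|$ on $\{\delta\le|G|\le2\delta\}$. This is possible: on $\{\delta\le|G|\le3\delta\}\cong\{\delta\le|v|\le3\delta\}\times N$ the latter is an invariant complement, complements form an affine bundle, and so it can be interpolated with $(\ker du)^\perp$ by an invariant cutoff. Horizontal lifts of paths preserve $|G|$ and $\mathrm{pr}$ on $\{\delta\le|G|\le2\delta\}$, so they stay in the compact $M_1$. Transport along piecewise smooth paths in $S(V)$ is therefore defined on $M_1$, and it commutes with $\Gamma$.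

**Step 2: a smooth equivariant map $\phi:S(V)\to S(V)$ that is constant across strata.** For $x\in S(V)$ choose $\varepsilon_x\in(0,\pi/4)$, $\varepsilon_{\gamma x}=\varepsilon_x$, such that $B(x,\varepsilon_x)$ meets only chambers $w\Delta$ containing $x$. Then $W_y\subset W_x$ for $y\in B(x,\varepsilon_x)$. Indeed, let $y\in w_0\Delta$ and $w\in W_y$. Then $y\in w_0\Delta\cap ww_0\Delta$, so $x\in w_0\Delta\cap ww_0\Delta$. Both $w_0^{-1}x$ and $w_0^{-1}w^{-1}x$ lie in $\Delta$, so they are equal, and $wx=x$. Take a finite $\Gamma$-invariant set $P$ whose balls cover $S(V)$ and, after averaging, a partition of unity with $\operatorname{supp}\lambda_x\subset B(x,\varepsilon_x)$ and $\lambda_{\gamma x}(\gamma y)=\lambda_x(y)$. Let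
$$\phi(y)=\frac{\sum_{x\in P}\lambda_x(y)\,x}{\big|\sum_{x\in P}\lambda_x(y)\,x\big|}.$$
The sum has positive inner product with $y$. So $\phi$ is smooth and $\Gamma$-equivariant, with $\langle\phi(y),y\rangle>0$. Moreover:

* $\phi(w\Delta)\subset w\Delta$: if $y\in w\Delta$, all contributing $x$ lie in $w\Delta$, and $wK$ is convex.
* Every $y_0$ has a neighborhood on which $\phi$ takes values in $\mathrm{Fix}(W_{y_0})$: near $y_0$ only those $x$ with $y_0\in\operatorname{supp}\lambda_x$ contribute, and $W_{y_0}\subset W_x$ for these.

For $V=\mathbb R^2$ and a dihedral group, the second property says that on a neighborhood of each end point of the arc $\Delta$ the map $\phi$ is constant.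

Further, $\langle v,b\rangle>0$ for $v\in\Delta$: for small $\epsilon>0$, $b-\epsilon v\in K$, so Lemma 4.4 for the $\alpha_j$ gives $\langle v,b-\epsilon v\rangle\ge0$. So the normalized segments from $y$ to $\phi(y)$ (any $y$), and from $v\in\Delta$ to $b$, are defined and depend smoothly on their end points. They stay in $\Delta$ if their end points do.

**Step 3: define $\rho:M_1\to F_b$.** For $m\in C\cap M_1$, $y=u(m)\in\Delta$, let $\rho(m)\in F_b=u^{-1}(b)\cap M_1$ be the transport of $m$ along the normalized segment from $y$ to $\phi(y)$ and then along the normalized segment from $\phi(y)$ to $b$. Set $\rho(wm)=\rho(m)$ for $w\in W$. This is well defined by Lemma 4.2.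

**Step 4: $\rho$ is smooth.** By $W$-invariance consider $m$ near $m_0\in C\cap M_1$; let $y_0=u(m_0)$. Write $m=wm'$ with $m'\in C$ and $w\in W_{m_0}=W_{y_0}$, using (4). Put $y=u(m)=wy'$, $y'=u(m')\in\Delta$. Then $\phi(y)\in\mathrm{Fix}(W_{y_0})$, hence $\phi(y')=w^{-1}\phi(y)=\phi(y)\in\Delta$. Since transport commutes with $w$, the transport of $m$ from $y$ to $\phi(y)$ is $wz$, where $z$ is the transport of $m'$ from $y'$ to $\phi(y')=\phi(y)$. By (4), $W_z=W_{u(z)}=W_{\phi(y)}\ni w$, so $wz=z$. So near $m_0$, $\rho(m)=\rho(m')$ is the transport of $m$ itself along $y\to\phi(y)\to b$, which depends smoothly on $m$.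

**Step 5: $(u,\rho)$ is a diffeomorphism, with the right symmetries.** $\rho$ restricts to a diffeomorphism from each fibre of $u|_{M_1}$ onto $F_b$: for fibres over $\Delta$, which lie in $C$ by (4), it is a transport, and the other fibres are $W$-translates of these. As $u$ is a submersion, $(u,\rho):M_1\to S(V)\times F_b$ is bijective with invertible differential, i.e. a diffeomorphism. $\rho$ is $W$-invariant. It is $\Gamma_C$-equivariant: $\Gamma_C$ preserves $C$, $b$ and the connection and commutes with $\phi$, so $\rho(\gamma m)=\gamma\rho(m)$ for $m\in C$; and $\rho(\gamma wm)=\rho(\gamma w\gamma^{-1}\cdot\gamma m)=\rho(\gamma m)=\gamma\rho(wm)$. On $\{\delta\le|G|\le2\delta\}$, $\rho$ preserves $|G|$ and $\mathrm{pr}$, by Step 1 and since both are $W$-invariant.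

**Step 6: the diffeomorphism to the sphere.** Define $\Phi:M\to S(V\oplus U)$ by
$$\Phi(m)=\begin{cases}\big(\sqrt{1-|\theta(\rho(m))|^2}\;u(m),\ \theta(\rho(m))\big),&|G(m)|\ge\delta,\\[2pt]\big(G(m),\ \sqrt{1-|G(m)|^2}\;\iota(\mathrm{pr}(m))\big),&|G(m)|\le2\delta.\end{cases}\tag{7}$$
If $\delta\le|G(m)|=s\le2\delta$, then by (6) and Step 5 $\theta(\rho(m))=\sqrt{1-s^2}\,\iota(\mathrm{pr}(m))$, so $\sqrt{1-|\theta(\rho(m))|^2}=s$ and $s\,u(m)=G(m)$. The formulas agree, so $\Phi$ is well defined and smooth.

The first formula is a diffeomorphism $M_1\to\{(v,z)\in S(V\oplus U):|v|\ge\delta\}$, since $(u,\theta\circ\rho)$ is a diffeomorphism onto $S(V)\times\{|z|\le\sqrt{1-\delta^2}\}$. The second is a diffeomorphism $\{|G|\le2\delta\}\to\{|v|\le2\delta\}$, since by (5) $(G,\iota\circ\mathrm{pr})$ is a diffeomorphism onto $\{|v|\le2\delta\}\times S(U)$; it maps $\{|G|<\delta\}$ onto $\{|v|<\delta\}$. Hence $\Phi$ is a bijective local diffeomorphism, i.e. a diffeomorphism. It is $\Gamma$-equivariant: $G,u$ are $\Gamma$-equivariant, $\rho,\mathrm{pr}$ are $W$-invariant and $\Gamma_C$-equivariant, and $\theta,\iota$ are $\Gamma_C$-equivariant. This proves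 Theorem B and, with Section 2, Theorem A. $\blacksquare$

## 10. Conjugacy classes of groups and uniqueness of the round metric

*Proof of Theorem C.* **Step 1: the map is well defined and onto.** Conjugate subgroups give isometric quotients. If $\Gamma\subset O(n+1)$ is finite and contains a reflection $r$, then $S^n/\Gamma$ is positively curved. An element of $\Gamma$ fixing a generic point of $\mathrm{Fix}(r)$ fixes all of $\mathrm{Fix}(r)$, so that point has isotropy $\{1,r\}$. Its space of directions is a hemisphere, so the boundary is non-empty. Surjectivity is Theorem A, together with the fact from Section 2 that $\Gamma$ contains a reflection of $M$. Under $\Phi$ it corresponds to a non-trivial element of $O(n+1)$ fixing a hypersurface of $S^n$, i.e. to a hyperplane reflection.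

**Step 2: lift a diffeomorphism of quotients and match the reflection parts.** Let $S^n/\Gamma\to S^n/\Gamma'$ be an orbifold diffeomorphism. It lifts to a diffeomorphism $\Psi$ of $S^n$ and an isomorphism $\beta:\Gamma\to\Gamma'$ with $\Psi\gamma=\beta(\gamma)\Psi$. Since $\Psi(\mathrm{Fix}\,\gamma)=\mathrm{Fix}\,\beta(\gamma)$, $\beta$ maps reflections to reflections and $W$ onto $W'$. Correspondingly $\Psi$ maps walls to walls and a chamber $C$ to a chamber $C'$. So $\beta$ maps simple reflections to simple reflections, preserving the $m_{ij}$, and $\Gamma_C$ onto $\Gamma'_{C'}$. Write $\mathbb R^{n+1}=V\oplus U$ with $U=\mathrm{Fix}(W)$, $V=U^\perp$, and likewise $V'\oplus U'$. The unit inner normals of the walls of $C$ form a basis of $V$ with Gram matrix $-\cos(\pi/m_{ij})$, permuted by $\Gamma_C$. Sending normals to corresponding normals defines an isometry $V\to V'$ which is $\beta$-equivariant for $W$ and for $\Gamma_C$, hence for $\Gamma=W\rtimes\Gamma_C$.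

**Step 3: match the remaining parts by a derivative and cancellation.** Let $b$ be the unit vector of $V$ with equal positive products with all these normals. Then $b\in\operatorname{int}C$ is fixed by $\Gamma_C$, and $\Psi(b)$ is fixed by $\Gamma'_{C'}$. The derivative $d\Psi_b:T_bS^n\to T_{\Psi(b)}S^n$ is a $\beta|_{\Gamma_C}$-equivariant isomorphism. Adding the trivial lines $\mathbb Rb$ and $\mathbb R\Psi(b)$ gives $V\oplus U\cong\beta^*(V'\oplus U')$ as $\Gamma_C$-modules. Since $V\cong\beta^*V'$, complete reducibility gives $U\cong\beta^*U'$ as $\Gamma_C$-modules. Isomorphic orthogonal representations are isometrically isomorphic (polar decomposition), and $W,W'$ act trivially on $U,U'$, so $U\cong\beta^*U'$ isometrically as $\Gamma$-modules. Altogether some $A\in O(n+1)$ satisfies $A\gamma A^{-1}=\beta(\gamma)$ for all $\gamma\in\Gamma$. So $\Gamma$ and $\Gamma'$ are conjugate, and the map is injective.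

**Step 4: uniqueness of the metric.** A curvature-$1$ metric on such an orbifold $X$ lifts to the universal orbi-covering, a closed simply connected manifold, which is then isometric to the round $S^n$. So $X$ with this metric is isometric to $S^n/\Gamma'$ with $\Gamma'\subset O(n+1)$ finite, containing a reflection by Section 2. Two such metrics on $X$ give diffeomorphic quotients, hence conjugate groups by Steps 2 and 3, hence isometric quotients. $\blacksquare$
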